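\title{Every nonempty closed set of lines is the nonexpansive set of a minimal $\mathbb Z^2$-subshift}

\begin{abstract}
A line through the origin of $\mathbb R^2$ is expansive for a $\mathbb Z^2$-action if a point is determined by the part of its orbit indexed by a strip around the line. By a theorem of Boyle and Lind, the nonexpansive lines of an action on an infinite compact metric space form a nonempty closed set. We show that every nonempty closed set of lines is the set of nonexpansive lines of an infinite minimal $\mathbb Z^2$-subshift, which answers a question of Hochman. The subshift is free, uniquely ergodic with discrete spectrum, and of zero topological entropy. It is built from a reversible vertex model in which bits travel along the edges of a planar lattice; the model simulates itself on coarser and coarser lattices whose edge directions are steered toward the prescribed set.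
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, a \emph{line} is a one-dimensional subspace of $\mathbb R^2$. The lines form a circle, metrized by the angle between them. We write $|\cdot|$ for the sup norm on $\mathbb R^2$, $\|\cdot\|$ for the Euclidean norm, and $B(R)=\{v\in\mathbb R^2:|v|\le R\}$.

Let $T$ be a continuous action of $\mathbb Z^2$ by homeomorphisms $T^v$, $v\in\mathbb Z^2$, on a compact metric space $(X,d)$. Following Boyle and Lind, a line $L$ is \emph{expansive} for $T$ if there are $\varepsilon>0$ and $t>0$ such that for all $x,y\in X$,
\[
d(T^vx,T^vy)\le\varepsilon\ \text{ for all }v\in\mathbb Z^2\text{ with }\operatorname{dist}(v,L)\le t\quad\Longrightarrow\quad x=y .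
\]
Otherwise $L$ is \emph{nonexpansive}, and $N(T)$ denotes the set of nonexpansive lines. An observer with finite resolution who watches an orbit only at the times in a strip around $L$ can identify the point exactly when $L$ is expansive.

The definition is most concrete for a \emph{subshift}, that is, a nonempty closed subset $X$ of $\mathcal A^{\mathbb Z^2}$, with $\mathcal A$ finite, that is invariant under the shifts $(S^vx)_u=x_{u+v}$. We then write $N(X)$. Any two compatible metrics on $X$ are uniformly equivalent, so we may take $d(x,y)=2^{-\min\{|v|\,:\,x_v\ne y_v\}}$, for which $d(S^vx,S^vy)\le 2^{-r-1}$ means that $x$ and $y$ agree on $v+B(r)$. Taking $\varepsilon=1/2$ in one direction and widening the strip by $\sqrt2\,r$ in the other, we see that $L$ is expansive for $X$ if and only if, for some $t>0$, every point of $X$ is determined by its restriction to the strip $\{v\in\mathbb Z^2:\operatorname{dist}(v,L)\le t\}$.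

\begin{example}\label{ex:basic}
(i) For the full shift $\{0,1\}^{\mathbb Z^2}$ every line is nonexpansive: change one symbol outside the strip.

(ii) For a finite subshift every line is expansive: a wide enough strip contains, for each of the finitely many pairs of distinct points, a site at which they differ.

(iii) Let $0\ne g\in\mathbb Z^2$ and $X_g=\{x\in\{0,1\}^{\mathbb Z^2}:S^gx=x\}$. A wide enough strip around a line $L\ne\mathbb Rg$ meets every coset $u+\mathbb Zg$, while every strip around $\mathbb Rg$ misses some coset, on which $x$ can be changed. So $N(X_g)=\{\mathbb Rg\}$.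

(iv) For subshifts $X$ and $Y$ one has $N(X\times Y)=N(X)\cup N(Y)$, and $N(Y)\subset N(X)$ if $Y\subset X$.
\end{example}

Boyle and Lind proved that $N(T)$ is always closed, and that it is nonempty when $X$ is infinite. Hochman proved that every line $L$ is the unique nonexpansive line of the $\mathbb Z^2$-action generated by the shift and an automorphism $\phi_L$ of some subshift $X_L$; these examples are not transitive. Recall that $T$ is \emph{transitive} if some orbit is dense, and \emph{minimal} if every orbit is dense; $T$ \emph{supports a global ergodic measure} if it has an ergodic invariant Borel probability measure whose support is all of $X$. The following question of Hochman is taken from Cyr, Franks and Kra \cite{CFK}.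

\begin{quote}
Is every nonempty closed set $\mathcal C$ of lines equal to $N(T)$ for some continuous $\mathbb Z^2$-action $T$ on an infinite compact metric space that is (a) transitive, or even (b) minimal, and supports a global ergodic measure?
\end{quote}

The answer to both parts is yes. An action is \emph{free} if $T^vx\ne x$ for all $x$ and all $v\ne0$; the other terms in the last sentence of the theorem are recalled in Section~\ref{sec:measures}.

\begin{theorem}\label{thm:main}
Let $\mathcal C$ be a nonempty closed set of lines in $\mathbb R^2$. There is an infinite minimal $\mathbb Z^2$-subshift $X$ over a finite alphabet with $N(X)=\mathcal C$. Every ergodic invariant measure on $X$ (there is at least one) has full support. Moreover, the subshift $X$ constructed here is free, is uniquely ergodic with discrete spectrum, and has zero topological entropy.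
\end{theorem}

A minimal action is transitive, so Theorem~\ref{thm:main} and the theorem of Boyle and Lind give a classification.

\begin{corollary}\label{cor:class}
For a set $\mathcal C$ of lines the following are equivalent: {\rm(i)} $\mathcal C$ is nonempty and closed; {\rm(ii)} $\mathcal C=N(T)$ for a minimal $\mathbb Z^2$-action $T$ on an infinite compact metric space that supports a global ergodic measure; {\rm(iii)} the same with ``transitive'' in place of ``minimal''.
\end{corollary}

Example~\ref{ex:basic} shows both why this answer is plausible and where the obstacles lie. Parts (iii) and (iv) realize every finite set of rational lines, and finite sets of rational lines approximate any closed set. But one cannot pass to the limit by taking products: in an infinite product of spaces of diameter at most $1$, with the metric $\sum_k2^{-k}d_k$, two points that differ only in the $k$th factor stay $2^{-k}$-close forever, so if infinitely many factors have two points then every line is nonexpansive. Infinitely many directions must therefore share one finite alphabet. Minimality is a second obstacle. Every subshift contains a minimal one, but by (iv) nonexpansive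 lines can be lost on the way; they survive only if the evidence for them consists of finite patterns that occur in \emph{every} point.

Our subshift is a circuit. Bits travel along the edges of a planar lattice with four edge directions and meet at vertices, where a fixed bijection $f$ of $\{0,1\}^4$ acts. Since $f$ is a bijection, a difference between two configurations propagates forever, forward and backward, inside the cone spanned by the edge directions, so that every line that avoids the cone is expansive (Section~\ref{sec:model}). The gate $f$ can also make a signal turn and let two signals cross, and this allows the model to simulate, on coarser lattices, finitely many copies of itself with narrower cones (Section~\ref{sec:sim}). The cones are arranged in a tree that closes in on $\mathcal C$ (Section~\ref{sec:tree}), and $X$ is a minimal subset of the configurations that carry simulations of all levels (Section~\ref{sec:X}). The inclusions $N(X)\subset\mathcal C$ and $\mathcal C\subset N(X)$ are proved in Sections~\ref{sec:upper} and~\ref{sec:lower}, by means of the criterion of Section~\ref{sec:diff}.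

\section{Nonexpansive lines and difference sets}\label{sec:diff}

For points $x,y$ of a subshift let $D(x,y)=\{v\in\mathbb Z^2:x_v\ne y_v\}$. A \emph{unit functional} for a line $L$ is one of the two linear maps $\ell:\mathbb R^2\to\mathbb R$ with $|\ell(v)|=\operatorname{dist}(v,L)$. Nonexpansiveness asks for a pair of points for every width $t$; the next proposition replaces these pairs by a single one.

\begin{proposition}\label{prop:diff}
Let $X$ be a subshift and $L$ a line.
\begin{enumerate}
\item[(a)] If $L$ is nonexpansive, there are $x\ne y$ in $X$ and a unit functional $\ell$ for $L$ with $D(x,y)\subset\{\ell\le0\}$.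
\item[(b)] Suppose that there are $x\neq y$ in $X$ and a unit functional $\ell$ for $L$ such that, for every $\delta>0$, all but finitely many $v\in D(x,y)$ satisfy $\ell(v)\le\delta\|v\|$. Then $L$ is nonexpansive.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $\ell$ be a unit functional. For each $n\ge1$ there are $x^n\ne y^n$ in $X$ that agree on $\{|\ell|\le n\}$. After replacing $\ell$ by $-\ell$ if necessary, the set $D_n=D(x^n,y^n)\cap\{\ell<-n\}$ is nonempty for infinitely many $n$, and we consider only these. Let $s=\sup_{D_n}\ell\le-n$ and choose $u\in D_n$ with $\ell(u)>s-1/n$. If $1/n<\ell(v)\le 2n$, then $s<\ell(u+v)\le s+2n\le n$; thus either $|\ell(u+v)|\le n$, or $s<\ell(u+v)<-n$, and in both cases $x^n$ and $y^n$ agree at $u+v$. So $S^ux^n$ and $S^uy^n$ differ at $0$ and agree on $\{1/n<\ell\le2n\}$. A limit point $(x,y)$ of these pairs differs at $0$, because the alphabet is finite, and agrees on $\{\ell>0\}$.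

(b) Suppose that points of $X$ are determined by their restriction to $\{|\ell|\le t\}$. We first turn this into a local rule. Fix $w\in\mathbb Z^2$ with $\ell(w)<-t$. There is a finite set $F'\subset\{|\ell|\le t\}\cap\mathbb Z^2$ such that two points of $X$ that agree on $F'$ agree at $w$: otherwise, for each $n$ some pair agrees on $\{|\ell|\le t\}\cap B(n)$ and differs at $w$, and a limit point of these pairs agrees on the strip and differs at $w$. Let $F=F'-w$. For $h\in F$ we have $\ell(h)\ge-t-\ell(w)>0$. Applying the rule to $S^{v-w}x'$ and $S^{v-w}y'$, we see that for all $x',y'\in X$ and $v\in\mathbb Z^2$, agreement on $v+F$ implies agreement at $v$. In particular $F\neq\emptyset$, since $x\ne y$.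

If $\ell$ attained a maximum on $D=D(x,y)$ at some $v_0$, then $v_0+F$ would miss $D$ and we would be done. But $\ell$ may be unbounded on $D$, so we tilt it. Let $\delta=\frac12\min_{h\in F}\ell(h)/\|h\|>0$ and $\varphi(v)=\ell(v)-\delta\|v\|$. By hypothesis $\varphi(v)\le-\frac\delta2\|v\|$ for all but finitely many $v\in D$, so $\varphi$ attains its maximum on $D$ at some $v_0$. For $h\in F$ the triangle inequality gives
\[
\varphi(v_0+h)\ge\varphi(v_0)+\ell(h)-\delta\|h\|\ge\varphi(v_0)+\tfrac12\ell(h)>\varphi(v_0),
\]
so $v_0+h\notin D$. Thus $x$ and $y$ agree on $v_0+F$, hence at $v_0\in D$, a contradiction.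
\end{proof}

The slack in (b) is what we shall need: the pair that we produce for a line $L\in\mathcal C$ has a difference set that is only known to deviate from $L$ sublinearly.

\section{A reversible vertex model}\label{sec:model}

\subsection*{The gate} Let $f$ be the permutation of $\{0,1\}^4$ that exchanges $(1,0,1,1)$ with $(0,1,1,1)$, exchanges $(1,1,1,0)$ with $(1,1,0,1)$, and fixes the other twelve vectors. We use three properties.
\begin{enumerate}
\item[(F1)] \emph{Reversibility:} $f$ is a bijection.
\item[(F2)] \emph{Crossing:} $f(x)=x$ if $x$ has at most two $1$'s.
\item[(F3)] \emph{Turning:} $f(c,c',1,1)=(c',c,1,1)$ and $f(1,1,c,c')=(1,1,c',c)$ for all $c,c'\in\{0,1\}$.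
\end{enumerate}
The four inputs form two pairs, $\{1,2\}$ and $\{3,4\}$, and two $1$'s in one pair instruct the gate to exchange the entries of the other pair. We write $1^*=2$, $2^*=1$, $3^*=4$, $4^*=3$.

\subsection*{The lattice} A vector of $\mathbb Z^2$ is \emph{primitive} if its coordinates are coprime. A \emph{ray} is a set $\{sv:s>0\}$ with $v\ne0$; a line contains two rays. A quadruple $g=(g_1,g_2,g_3,g_4)$ of vectors of $\mathbb Z^2$ is \emph{good} if the $g_i$ are primitive, pairwise linearly independent and contained in an open half-plane, and if the open cone
\[
A(g)=\operatorname{int}\operatorname{cone}(g_1,g_2)\cap\operatorname{int}\operatorname{cone}(g_3,g_4)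
\]
is nonempty. An example is $\big((1,0),(0,1),(2,1),(1,2)\big)$. Let $J(g)\supset A(g)$ be the closed convex cone generated by $g_1,\dots,g_4$; its \emph{width} is the angle between its two boundary rays. A signal that alternates between the directions $g_1,g_2$ can be aimed anywhere in $\operatorname{cone}(g_1,g_2)$, and likewise for $g_3,g_4$; so $A(g)$ is the set of directions at which signals of both pairs can be aimed.

An \emph{edge} is a pair $(u,i)\in\mathbb Z^2\times\{1,2,3,4\}$, with \emph{type} $i$, \emph{tail} $u$ and \emph{head} $u+g_i$. A \emph{path} is a sequence of edges in which the head of each edge is the tail of the next. Let $\Omega(g)$ be the set of all $y:\mathbb Z^2\times\{1,2,3,4\}\to\{0,1\}$ that satisfy the \emph{vertex rule}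
\begin{equation}\label{eq:rule}
\big(y(u,i)\big)_{i=1}^4=f\Big(\big(y(u-g_i,i)\big)_{i=1}^4\Big)\qquad\text{for all }u\in\mathbb Z^2 :
\end{equation}
the outgoing bits at $u$ are $f$ of the incoming bits. This is a subshift over $\{0,1\}^4$, the symbol at $u$ being the vector of outgoing bits, and it contains the configuration $0$.

\begin{lemma}\label{lem:prop}
Let $y\ne y'$ in $\Omega(g)$. There is a bi-infinite path $(z_n,i_n)_{n\in\mathbb Z}$ on all of whose edges $y$ and $y'$ differ. If $L$ is a line with $L\cap J(g)=\{0\}$ and $\ell$ is a unit functional for $L$, then $\ell(z_n)$ is strictly monotone and unbounded above and below.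
\end{lemma}

\begin{proof}
By (F1), the incoming vectors of $y$ and $y'$ at a vertex differ if and only if the outgoing vectors differ. So if $y,y'$ differ at an edge, they differ at some edge that starts at its head and at some edge that ends at its tail, and the path is obtained by induction in both directions. The set $J(g)\setminus\{0\}$ is convex, because the $g_i$ lie in an open half-plane, and $\ell$ does not vanish on it. Hence the four numbers $\ell(g_i)$ are nonzero and of the same sign, and $\ell(z_{n+1})-\ell(z_n)=\ell(g_{i_n})$.
\end{proof}

\begin{example}\label{ex:omega}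
We claim that
\[
\{\mathbb Rg_1,\dots,\mathbb Rg_4\}\subset N(\Omega(g))\subset\{L: L\cap J(g)\ne\{0\}\}.
\]
If $L\cap J(g)=\{0\}$, the path of Lemma~\ref{lem:prop} has a tail in the strip $\{|\ell|\le\max_i|\ell(g_i)|\}$, so $L$ is expansive. For the first inclusion let $y$ be $1$ on the edges $(kg_i,i)$, $k\in\mathbb Z$, and $0$ elsewhere. At each vertex at most one bit is $1$ and it continues straight, so $y\in\Omega(g)$ by (F2), and $D(y,0)\subset\mathbb Rg_i$; now apply Proposition~\ref{prop:diff}(b).
\end{example}

These two inclusions are the models for the two halves of the proof of $N(X)=\mathcal C$. The upper bound uses reversibility only; the lower bound uses an isolated signal in an empty background, which can be switched on or off. It remains to make the cones narrow, without changing the alphabet, and to force both states of the isolated signal to be visible in every point.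

\section{A tree of quadruples adapted to $\mathcal C$}\label{sec:tree}

A good quadruple $g'$ \emph{refines} a good quadruple $g$ if
\[
g'_1,g'_2\in\{ag_1+bg_2:a,b\in\mathbb Z_{\ge1}\},\qquad g'_3,g'_4\in\{ag_3+bg_4:a,b\in\mathbb Z_{\ge1}\}.
\]
This is the relation under which $\Omega(g)$ will simulate $\Omega(g')$. The first point is that refinements can be aimed at any ray in $A(g)$. Since $g_1,g_2$ may generate a proper sublattice of $\mathbb Z^2$, primitivity of $ag_1+bg_2$ has to be arranged.

\begin{lemma}\label{lem:refine}
Let $g$ be good, $R\subset A(g)$ a ray and $\theta>0$. There is a good quadruple $g'$ that refines $g$, with $R\subset A(g')$ and $J(g')$ of width at most $\theta$.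
\end{lemma}

\begin{proof}
Let $d=|\det(g_1,g_2)|$, and for integers $k,l,n\ge1$ let $a=1+dkln$, $b=dl^2n$ and $v=ag_1+bg_2$. Then $v$ is primitive. Indeed, let $p$ be a prime that divides both coordinates of $v$. If $p\mid d$, then $a\equiv1$ and $b\equiv0$, so $g_1\equiv v\equiv0\pmod p$, which is impossible as $g_1$ is primitive. If $p\nmid d$, then $g_1,g_2$ are independent modulo $p$, so $p\mid a$ and $p\mid b$; from $p\mid dl^2n$ we get $p\mid l$ or $p\mid n$, hence $p\mid a-1$, contradicting $p\mid a$. As $n\to\infty$, $b/a\to l/k$, which is an arbitrary positive rational number. So the directions of primitive vectors $ag_1+bg_2$ with $a,b\ge1$ are dense in $\operatorname{cone}(g_1,g_2)$, and the same argument applies to $g_3,g_4$. As $R$ lies in the interior of both cones, we can choose such vectors $g_1',g_2'$ for the first pair and $g'_3,g'_4$ for the second, in four different directions within angle $\min(\theta/2,\pi/8)$ of $R$, with $g_1',g_3'$ strictly on one side of $R$ and $g_2',g_4'$ strictly on the other.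
\end{proof}

If $\mathcal C$ is a single line, repeated use of Lemma~\ref{lem:refine} gives a sequence of quadruples whose cones shrink to one of its rays. In general a cone has to split into several narrower ones, and compactness of $\mathcal C$ keeps their number finite.

\begin{proposition}\label{prop:tree}
There are finite sets $I_0,I_1,\dots$, where each $\beta\in I_{m+1}$ is a child of exactly one $\alpha\in I_m$, and for each $\alpha\in I_m$ a good quadruple $g^\alpha$ and a nonempty compact set $\mathcal C_\alpha\subset\mathcal C$, such that:
\begin{enumerate}
\item[(T1)] every $L\in\mathcal C_\alpha$ has a ray in $A(g^\alpha)$, and $J(g^\alpha)$ has width at most $2^{-m}$ if $\alpha\in I_m$, $m\ge1$;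
\item[(T2)] $\mathcal C=\bigcup_{\alpha\in I_0}\mathcal C_\alpha$, and $\mathcal C_\alpha$ is the union of the sets $\mathcal C_\beta$ over the children $\beta$ of $\alpha$;
\item[(T3)] if $\beta$ is a child of $\alpha$, then $g^\beta$ refines $g^\alpha$.
\end{enumerate}
In particular $I_0\neq\emptyset$ and every $\alpha$ has at least one child.
\end{proposition}

\begin{proof}
Suppose that $\alpha\in I_m$ has been constructed. For $L\in\mathcal C_\alpha$, Lemma~\ref{lem:refine} with $\theta=2^{-(m+1)}$ gives a refinement $g^L$ of $g^\alpha$ such that $L$ has a ray in $A(g^L)$. The lines with a ray in $A(g^L)$ form an open set, so $L$ has an open neighborhood $U_L$ whose closure consists of such lines. Finitely many sets $U_{L_1},\dots,U_{L_s}$ cover $\mathcal C_\alpha$. Give $\alpha$ one child for each $j=1,\dots,s$, with quadruple $g^{L_j}$ and compact set $\mathcal C_\alpha\cap\overline{U_{L_j}}\ni L_j$. The level $I_0$ is obtained in the same way from $\mathcal C$, where $g^L$ consists of four primitive vectors in different directions within $\pi/8$ of a ray of $L$, with $g^L_1,g^L_3$ strictly on one side of the ray and $g^L_2,g^L_4$ strictly on the other.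
\end{proof}

We fix such a tree. An edge for the quadruple $g^\alpha$, regarded as a coordinate of the factor $\Omega(g^\alpha)$ of a product, is an \emph{$\alpha$-edge}, and a \emph{level-$m$ edge} is an $\alpha$-edge with $\alpha\in I_m$.

\section{One step of the simulation}\label{sec:sim}

We want to realize a configuration of $\Omega(g^\beta)$ inside $\Omega(g^\alpha)$, at a scale $N$. The vertex $z$ of the child becomes the vertex $b_\beta+Nz$ of the parent, where the gate is applied to real data, and the edge $(z,i)$ of the child becomes a path of $\alpha$-edges from $b_\beta+Nz$ to $b_\beta+N(z+g^\beta_i)$ that carries one bit. All translates of these paths by $N\mathbb Z^2$, for all children, must be edge-disjoint, and they must not interact on the way. The device that achieves this is to work on the torus $(\mathbb Z/N\mathbb Z)^2$ and to cut and join straight cycles.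

\begin{example}\label{ex:stair}
Let $g_1=(1,0)$, $g_2=(0,1)$, $N=5$, and let the target be $(2,1)=2g_1+g_2$. On the torus $(\mathbb Z/5\mathbb Z)^2$ with coordinates $(s,t)$ take two horizontal cycles $t=0$, $t=3$ and one vertical cycle $s=2$, each of $5$ edges, and declare that a signal turns at the intersection points $(2,0)$ and $(2,3)$: if it arrives horizontally it leaves vertically, and conversely. Start at $b=(0,0)$ horizontally and follow the signal in $\mathbb Z^2$:
\[
(0,0)\to(2,0)\to(2,3)\to(7,3)\to(7,5)\to(10,5).
\]
The signal has used $2+3+5+2+3=15$ edges, each edge of the three cycles once, and it returns to $b$ modulo $5$, horizontally, with displacement $5\cdot(2,1)$. Since no edge class is used twice, the translates of this path $\pi$ by $5\mathbb Z^2$ are edge-disjoint; at a turning point two of them exchange lanes (Figure~\ref{fig:stair}). If each translate carries one bit and hands it to the next translate at the points of $b+5\mathbb Z^2$, then bits travel along staircases at bounded distance from lines of direction $(2,1)$, although only horizontal and vertical edges are used.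

In $\Omega(g)$ the turns are produced by (F3): through each turning point we send two constant signals $1$ of types $3$ and $4$. These cross other signals elsewhere, which by (F2) is harmless as long as no three signals meet at a point. This needs general position, hence an $N$ much larger than $5$. Finally, at the points $b+Nz$ four paths arrive, one of each type, and the vertex rule there is the vertex rule of the child. So the staircases can themselves be made to turn and cross, and the construction can be repeated.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]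
\foreach \x in {0,...,10} \foreach \y in {0,...,5} \fill[gray!60] (\x,\y) circle (1pt);
\foreach \y in {0,3,5} \draw[gray!60] (-0.6,\y)--(10.6,\y);
\foreach \x in {2,7} \draw[gray!60] (\x,-0.6)--(\x,5.6);
\foreach \x in {2,7} \foreach \y in {0,3,5} \draw (\x,\y) circle (7pt);
\foreach \x in {0,5,10} \foreach \y in {0,5} \fill (\x-0.11,\y-0.11) rectangle (\x+0.11,\y+0.11);
\draw[very thick,rounded corners=6pt,->] (0,0)--(2,0)--(2,3)--(7,3)--(7,5)--(9.85,5);
\draw[very thick,dashed,rounded corners=6pt,->] (-0.6,3)--(2,3)--(2,5)--(4.85,5);
\node[below left] at (0,0) {$(0,0)$};
\node[above right] at (10,5) {$(10,5)$};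
\end{tikzpicture}
\caption{Three cycles of the torus $(\mathbb Z/5\mathbb Z)^2$, two horizontal and one vertical, lifted to $\mathbb Z^2$ (thin lines). Signals turn at the circled points. The path $\pi$ (solid) joins two points of $5\mathbb Z^2$ (squares) with displacement $5\cdot(2,1)$ and uses each edge class of the three cycles once. Its translate by $(-5,0)$ (dashed) exchanges lanes with it at $(2,3)$.}
\label{fig:stair}
\end{figure}

In the following statement (S1) and (S2) describe the simulation. Properties (S3) and (S4) prepare the inclusion $\mathcal C\subset N(X)$: (S4) provides a window of prescribed size in which one signal runs straight through an empty background in all components at once, and (S3), applied one level higher, forces this signal to take both values. Property (S5) is used only for the last sentence of Theorem~\ref{thm:main}.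

\begin{proposition}\label{prop:sim}
Let $I,I'$ be finite sets, where each $\beta\in I'$ is a child of exactly one $\alpha\in I$ and each $\alpha\in I$ has a child, with good quadruples $g^\alpha,g^\beta$ such that $g^\beta$ refines $g^\alpha$ whenever $\beta$ is a child of $\alpha$. Let $W\ge1$ be an integer. For every sufficiently large prime $N$ there are points $b_\beta,u_\beta\in\mathbb Z^2$ with $b_\beta\in[0,N)^2$, finite paths $\pi_{\beta,i}$ $(\beta\in I'$, $1\le i\le4)$, called routes, and a continuous map $\Phi:\prod_{\beta\in I'}\Omega(g^\beta)\to\prod_{\alpha\in I}\Omega(g^\alpha)$ with the following properties.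
\begin{enumerate}
\item[(S1)] If $\beta$ is a child of $\alpha$, then $\pi_{\beta,i}$ is a path of $\alpha$-edges from $b_\beta$ to $b_\beta+Ng_i^\beta$ whose first edge is $(b_\beta,i)$. All edges of all paths $\pi_{\beta,i}+Nz$, for $\beta$ a child of $\alpha$, $1\le i\le4$ and $z\in\mathbb Z^2$, are distinct.
\item[(S2)] $\Phi(y)^\alpha(e)=y^\beta(z,i)$ for $e\in\pi_{\beta,i}+Nz$. On all other $\alpha$-edges $e$, the value $\Phi(y)^\alpha(e)$ is independent of $y$ and $N\mathbb Z^2$-periodic in $e$. Consequently $\Phi\circ S^z=S^{Nz}\circ\Phi$.
\item[(S3)] For each $\alpha\in I$ there are $w,w'\in\mathbb Z^2$ with $\Phi(y)^\alpha(w,1)=0$ and $\Phi(y)^\alpha(w',1)=1$ for all $y$.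
\item[(S4)] Let $\beta$ be a child of $\alpha$, and let $\alpha'\in I$, $1\le i\le 4$ and $h\in\mathbb Z^2$ with $|h|\le W$. If $\alpha'=\alpha$, $i=1$ and $h\in\mathbb Zg_1^\alpha$, then $(u_\beta+h,1)$ lies on $\pi_{\beta,1}$. In all other cases $\Phi(y)^{\alpha'}(u_\beta+h,i)=0$ for all $y$.
\item[(S5)] For each $\alpha$ and $j$, at most $N^2/2$ of the $N^2$ classes modulo $N$ of $\alpha$-edges of type $j$ contain an edge of a route.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Tracks.} Let $N$ be a prime larger than all numbers $|\det(g_i^\alpha,g_j^{\alpha'})|$, $\alpha,\alpha'\in I$, and let $\mathbb F_N^2=\mathbb Z^2/N\mathbb Z^2$, a plane over the field $\mathbb F_N$. An \emph{$\alpha$-track of type $i$} is an affine line of $\mathbb F_N^2$ with direction $g_i^\alpha$. It has $N$ points and \emph{carries} the $N$ edge classes $(u,i)$ with $u$ on it; every class of $\alpha$-edges is carried by exactly one $\alpha$-track. Because $N$ is prime, two tracks are either parallel or meet in exactly one point, and by the choice of $N$ two $\alpha$-tracks of different types are not parallel.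

For each $\alpha\in I$ we select a set $\mathcal L^\alpha$ of $\alpha$-tracks. A selected track is either a \emph{control} track or belongs to exactly one \emph{family} $(\beta,i)$, with $\beta$ a child of $\alpha$; the tracks of the family $(\beta,i)$ have type $i$ or $i^*$ and will support the route $\pi_{\beta,i}$. Tracks are selected by two kinds of moves.
\begin{itemize}
\item \emph{Base move} for a child $\beta$ of $\alpha$: choose a \emph{base point} $b_\beta$ and select the four $\alpha$-tracks through it. The one of type $i$ is the \emph{main track} of the family $(\beta,i)$.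
\item \emph{Attaching move} for a track $\lambda\in\mathcal L^\alpha$ of type $j$ in a family: choose $p\in\lambda$ and select the three $\alpha$-tracks through $p$ of types other than $j$. The one of type $j^*$ joins the family of $\lambda$, and the other two are control tracks. We call $p$ a \emph{swap point} with pair $\{j,j^*\}$.
\end{itemize}
Let $K^\alpha$ be the set of points that lie on at least two tracks of $\mathcal L^\alpha$ before the move. Each move in component $\alpha$ is subject to two conditions: (C1) the new tracks contain no point of $K^\alpha$; (C2) no new track is a translate by some $h\in\mathbb Z^2$, $|h|\le W$, of a track selected earlier in any component (the case $h=0$ is included).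

We make one base move for every $\beta\in I'$ and then treat the families one by one. Write $g_i^\beta=ag^\alpha_i+bg^\alpha_{i^*}$ with $a,b\ge1$. Attach $b$ tracks of type $i^*$ to the main track of $(\beta,i)$, and then, using $b\ge1$, attach $a-1$ tracks of type $i$ to one of them. The family now has $a$ tracks of type $i$ and $b$ of type $i^*$. The total number $q$ of selected tracks, over all components, depends only on the quadruples. We assume from now on that
\begin{equation}\label{eq:N}
N>4q^2+(2W+1)^2q\qquad\text{and}\qquad N>2W\max_{\alpha\in I}|g_1^\alpha| .
\end{equation}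

\emph{The moves are possible.} Two distinct tracks have at most one common point, so $|K^\alpha|\le q^2$. In a base move, a point that violates (C1) lies on one of the at most $4q^2$ $\alpha$-tracks through points of $K^\alpha$, and a point that violates (C2) lies on one of at most $(2W+1)^2q$ translates of old tracks. By \eqref{eq:N} these cover fewer than $N^2$ points. In an attaching move, a point $p\in\lambda$ that violates (C1) lies on one of the at most $3q^2$ tracks of type other than $j$ through points of $K^\alpha$, and a point that violates (C2) lies on a translate of an old track that is parallel to one of the three new directions. None of these tracks is parallel to $\lambda$, so each excludes one point of $\lambda$, and fewer than $N$ points are excluded.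

\emph{Incidences.} In the final configuration:
\begin{enumerate}
\item[(G1)] $b_\beta$ lies on exactly four tracks of $\mathcal L^\alpha$, the main tracks of $(\beta,1),\dots,(\beta,4)$, and it is not a swap point;
\item[(G2)] a swap point with pair $\{j,j^*\}$ is created by exactly one move and lies on exactly four tracks of $\mathcal L^\alpha$: two of types $j,j^*$ in one family, and two control tracks;
\item[(G3)] every other point lies on at most two tracks of $\mathcal L^\alpha$;
\item[(G4)] no element of the disjoint union $\bigsqcup_\alpha\mathcal L^\alpha$ is a translate by some $|h|\le W$ of another one.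
\end{enumerate}
Call $b_\beta$, respectively $p$, the center of the move. A base point lies on no old track of $\mathcal L^\alpha$, for that track would be selected again, against (C2). A swap point lies on the new tracks, so by (C1) it is not in $K^\alpha$, and $\lambda$ is the only old track through it. After the move the center belongs to $K^\alpha$, so by (C1) no later track passes through it and it is not the center of a later move. This gives (G1) and (G2). A point other than the center lies on at most one new track, and if it does, it lies on at most one old track by (C1); induction on the moves gives (G3). Tracks of the same move are not parallel, and tracks of different moves are covered by (C2), which is symmetric under $h\mapsto-h$; this gives (G4).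

\emph{Each family is one cycle.} Fix $\alpha$ and write $g_j=g^\alpha_j$. On $\mathbb F_N^2\times\{1,\dots,4\}$ let $\tau(u,j)=(u+g_j,j)$, and for a swap point $p$ with pair $\{j,j^*\}$ let $s_p$ be the transposition of $(p,j)$ and $(p,j^*)$. By (G2) these transpositions are disjoint. Let $\sigma=\big(\prod_ps_p\big)\circ\tau$: go to the head of the edge, and turn if the head is a swap point whose pair contains the type. Let $E_{\beta,i}$ be the set of edge classes carried by the tracks of the family $(\beta,i)$. The sets $E_{\beta,i}$ are pairwise disjoint, since the selected tracks are distinct.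

We claim that $\sigma$ permutes $E_{\beta,i}$ cyclically. Let $\lambda_0,\dots,\lambda_r$ be the tracks of the family in the order of selection, with $\lambda_k$ attached at $p_k$, let $E^k$ be the set of classes carried by $\lambda_0,\dots,\lambda_k$, and let $\sigma_k=s_{p_k}\cdots s_{p_1}\tau$. We show by induction that $\sigma_k$ permutes $E^k$ cyclically. For $k=0$, $\tau$ runs around the track. Let $k\ge1$. The transpositions $s_{p_1},\dots,s_{p_{k-1}}$ move only elements of $E^{k-1}$, so $\sigma_{k-1}$ has exactly two cycles on $E^k$, namely $E^{k-1}$ and the classes carried by $\lambda_k$. The transposition $s_{p_k}$ exchanges an element $e$ of the first with an element $e'$ of the second. Under $\sigma_k=s_{p_k}\sigma_{k-1}$, the orbit of $e$ runs through the first cycle, is sent to $e'$ instead of returning to $e$, runs through the second cycle, and is sent to $e$. So the cycles merge. Finally, the transpositions of the other swap points move only elements of other sets $E_{\beta',i'}$, so $\sigma=\sigma_r$ on $E_{\beta,i}=E^r$.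

\emph{Routes.} Let $\widetilde\sigma$ be the lift of $\sigma$ to $\alpha$-edges in $\mathbb Z^2$: the edge $\widetilde\sigma(e)$ has the head of $e$ as its tail and lies over $\sigma(e\bmod N)$. Lift $b_\beta$ to $[0,N)^2$, let $n=|E_{\beta,i}|$, and let $\pi_{\beta,i}$ be the path $e_0=(b_\beta,i)$, $e_1=\widetilde\sigma e_0,\dots,e_{n-1}=\widetilde\sigma^{\,n-1}e_0$. It meets each class of $E_{\beta,i}$ exactly once. Hence it has $aN$ edges of type $i$ and $bN$ of type $i^*$, and it ends at $b_\beta+N(ag_i+bg_{i^*})=b_\beta+Ng_i^\beta$. Hence also an edge of $\mathbb Z^2$ over $E_{\beta,i}$ equals $e_k+Nz$ for exactly one pair $(k,z)$. With the disjointness of the sets $E_{\beta,i}$ this proves (S1). We record two more facts. The last edge $e_{n-1}$ has type $i$, because $\sigma$ maps its class to $(b_\beta,i)$ and $b_\beta$ is not a swap point. And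
\begin{equation}\label{eq:succ}
e\in\pi_{\beta,i}+Nz,\ \text{ head of }e\not\equiv b_\beta\ (\mathrm{mod}\ N)\quad\Longrightarrow\quad\widetilde\sigma e\in\pi_{\beta,i}+Nz ,
\end{equation}
because such an $e$ is not the last edge of $\pi_{\beta,i}+Nz$.

\emph{The map $\Phi$.} In component $\alpha$, give the edges of $\pi_{\beta,i}+Nz$ the value $y^\beta(z,i)$, the edges over control tracks the value $1$, and all other edges the value $0$. Each coordinate of $\Phi(y)$ is a constant or a coordinate of $y$, so $\Phi$ is continuous, and the first two statements of (S2) hold by definition. For the third, if $e\in\pi_{\beta,i}+Nz'$ then $e+Nz\in\pi_{\beta,i}+N(z+z')$, and both $\Phi(S^zy)^\alpha(e)$ and $\Phi(y)^\alpha(e+Nz)$ equal $y^\beta(z+z',i)$; on the other edges use periodicity. We verify the vertex rule \eqref{eq:rule} for $\Phi(y)^\alpha$ at $u\in\mathbb Z^2$.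
\begin{itemize}
\item Let $u=b_\beta+Nz$. The last edge of $\pi_{\beta,i}+N(z-g_i^\beta)$ has type $i$ and head $u$, so the incoming bit of type $i$ is $y^\beta(z-g_i^\beta,i)$. The outgoing edge $(u,i)$ is the first edge of $\pi_{\beta,i}+Nz$, with value $y^\beta(z,i)$. The rule at $u$ is the rule for $y^\beta\in\Omega(g^\beta)$ at $z$.
\item Let $u$ lie over a swap point with pair $\{j,j^*\}$. By (G2) the incoming and outgoing bits of the other two types are $1$. If the incoming bits of types $j,j^*$ are $c,c'$, then by \eqref{eq:succ} the outgoing bit of type $j^*$ is $c$ and that of type $j$ is $c'$. This agrees with (F3).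
\item Otherwise $\widetilde\sigma$ continues each incoming edge straight, so each outgoing bit equals the incoming bit of the same type: by \eqref{eq:succ} on tracks of a family, and by definition on control tracks and unselected tracks. By (G3) at most two of the bits are $1$. This agrees with (F2).
\end{itemize}

\emph{Proof of (S3).} Let $\beta$ be a child of $\alpha$. The family $(\beta,3)$ contains a track of type $4$, so it has a swap point, and through it passes a control track of type $1$, whose edges have value $1$. Among the $N>q$ $\alpha$-tracks of type $1$ some are not selected, and their edges have value $0$.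

\emph{Proof of (S4).} Let $\lambda$ be the main track of $(\beta,1)$ and $g_1=g_1^\alpha$. Let $|h|\le W$ and let $\mu\ne\lambda$ be an element of $\bigsqcup_{\alpha'}\mathcal L^{\alpha'}$. If $\mu$ is not parallel to $\lambda$, exactly one $u\in\lambda$ has $u+h\in\mu$. If $\mu$ is parallel to $\lambda$, then $u+h\in\mu$ with $u\in\lambda$ would give $\mu=\lambda+h$, which (G4) excludes. As $N>(2W+1)^2q$, there is $u\in\lambda$ such that none of the points $u+h$, $|h|\le W$, lies on a selected track other than $\lambda$, in any component. Moreover, if $u+h\in\lambda$, then $N\mid\det(g_1,h)$, while $|\det(g_1,h)|\le2|g_1|W<N$; so $\det(g_1,h)=0$, and $h\in\mathbb Zg_1$ because $g_1$ is primitive.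

Let $u_\beta\in\mathbb Z^2$ be the tail of the edge of $\pi_{\beta,1}$ over $(u,1)$. The points $u_\beta+kg_1$ with $|kg_1|\le W$ lie over only one track of $\mathcal L^\alpha$, so they lie over neither swap points nor base points of component $\alpha$. By \eqref{eq:succ}, any two consecutive edges among the $(u_\beta+kg_1,1)$ lie on the same translate of $\pi_{\beta,1}$; as the set of admissible $k$ is an interval that contains $0$, all these edges lie on $\pi_{\beta,1}$. If an $\alpha'$-edge $(u_\beta+h,i)$, $|h|\le W$, is carried by a track of $\mathcal L^{\alpha'}$, this track contains $u+h$ and so is $\lambda$, which forces $\alpha'=\alpha$, $i=1$ and $h\in\mathbb Zg_1$. In all other cases the value is $0$.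

\emph{Proof of (S5).} The selected tracks carry at most $qN$ classes, and $q\le N/2$ by \eqref{eq:N}.
\end{proof}

Branching of the tree costs nothing but room: the children of $\alpha$ use disjoint sets of tracks in the same component. This is how infinitely many directions come to share a finite alphabet.

\section{The subshift $X$}\label{sec:X}

\subsection*{Iterating the simulation} Let $\Omega_m=\prod_{\alpha\in I_m}\Omega(g^\alpha)$. The space $\Omega_0$ is a subshift over the finite alphabet $\mathcal A=(\{0,1\}^4)^{I_0}$; the symbol at $v$ lists the values of all level-$0$ edges with tail $v$. For $m=1,2,\dots$ we apply Proposition~\ref{prop:sim} with $I=I_{m-1}$, $I'=I_m$ and a number $W_m$ that is specified below in terms of the earlier stages. This gives a prime $N_m$, points $b_\beta,u_\beta$, routes $\pi_{\beta,i}$ for $\beta\in I_m$, and a map $\Phi_m:\Omega_m\to\Omega_{m-1}$. Let $M_0=1$, $M_m=M_{m-1}N_m$, $\Psi_0=\mathrm{id}$ and $\Psi_m=\Phi_1\circ\dots\circ\Phi_m:\Omega_m\to\Omega_0$. By (S2),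
\begin{equation}\label{eq:equi}
\Psi_m\circ S^z=S^{M_mz}\circ\Psi_m .
\end{equation}

We describe where a level-$m$ vertex and a level-$m$ edge are located at level $0$. Let $o_\alpha=0$ for $\alpha\in I_0$, and $o_\beta=o_\alpha+M_{m-1}b_\beta$ if $\beta\in I_m$ is a child of $\alpha$. For $\alpha\in I_m$ let $P_\alpha(z)=o_\alpha+M_mz$; then $P_\beta(z)=P_\alpha(b_\beta+N_mz)$ for a child $\beta\in I_m$ of $\alpha$. The \emph{wire} $\Gamma_\alpha(z,i)$ of an $\alpha$-edge $(z,i)$ is a sequence of level-$0$ edges defined by induction on the level. For $\alpha\in I_0$ it is the edge itself. For a child $\beta\in I_m$ of $\alpha$, the wire $\Gamma_\beta(z,i)$ is the concatenation of the wires $\Gamma_\alpha(w,j)$ over the successive edges $(w,j)$ of $\pi_{\beta,i}+N_mz$. Wires of level-$m$ edges are \emph{level-$m$ wires}.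

\begin{lemma}\label{lem:wires}
Let $\alpha\in I_m$.
\begin{enumerate}
\item[(W1)] $\Gamma_\alpha(z,i)$ is a path from $P_\alpha(z)$ to $P_\alpha(z)+M_mg_i^\alpha=P_\alpha(z+g_i^\alpha)$.
\item[(W2)] For $k\le m$ it is a concatenation of wires of $\alpha'$-edges, where $\alpha'$ is the ancestor of $\alpha$ in $I_k$.
\item[(W3)] All edges of all level-$m$ wires are distinct.
\item[(W4)] $\Gamma_\alpha(z+z',i)=\Gamma_\alpha(z,i)+M_mz'$.
\item[(W5)] In $\Psi_m(y)$ all edges of $\Gamma_\alpha(z,i)$ have the value $y^\alpha(z,i)$. The values of the level-$0$ edges that lie on no level-$m$ wire do not depend on $y$.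
\end{enumerate}
In particular, if $y^\alpha(z,i)\ne y'^\alpha(z,i)$, then $\Psi_m(y)$ and $\Psi_m(y')$ differ at the site $P_\alpha(z)$.
\end{lemma}

\begin{proof}
All statements are trivial for $m=0$. Assume them for $m-1$, and let $\beta\in I_m$ be a child of $\alpha\in I_{m-1}$. By (W1) for $m-1$, the wire of an $\alpha$-edge joins the images under $P_\alpha$ of its tail and head. So $\Gamma_\beta(z,i)$ is a path from $P_\alpha(b_\beta+N_mz)=P_\beta(z)$ to $P_\alpha(b_\beta+N_mz+N_mg_i^\beta)=P_\beta(z+g_i^\beta)$. Property (W2) follows from the definition for $k=m-1$ and from the inductive hypothesis for smaller $k$. For (W3), the level-$(m-1)$ edges used by all translated routes are distinct, by (S1) within one component and trivially for different components, and their wires have distinct edges by induction. For (W4), translating a route by $N_mz'$ translates the wires of its edges by $M_{m-1}N_mz'$.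

For (W5) write $\Psi_m(y)=\Psi_{m-1}(\Phi_m(y))$. A level-$0$ edge on no level-$(m-1)$ wire has a value independent of $\Phi_m(y)$. A level-$0$ edge $e$ on the wire of a level-$(m-1)$ edge $e'$ has the value $\Phi_m(y)(e')$. If $e'\in\pi_{\beta,i}+N_mz$, then $e\in\Gamma_\beta(z,i)$ and the value is $y^\beta(z,i)$ by (S2). If $e'$ lies on no translated route, then $e$ lies on no level-$m$ wire by (W3) for $m-1$, and the value is independent of $y$ by (S2). The last statement holds because the first edge of $\Gamma_\alpha(z,i)$ has tail $P_\alpha(z)$.
\end{proof}

Let $r_m$ be the maximum of $|v-P_\alpha(z)|$ over all $\alpha\in I_m$, $z$, $i$ and all tails $v$ of edges of $\Gamma_\alpha(z,i)$; it is finite by (W4).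

\subsection*{The window sizes} We want the window of (S4) for $\Phi_m$ to control a ball of radius $\rho_m$ at level $0$, with $\rho_m\to\infty$. Choose $\rho_m\ge m$ such that
\begin{equation}\label{eq:rho}
\begin{array}{l}
\text{for all $\alpha\in I_{m-1}$ and $v\in\mathbb Z^2\setminus\mathbb Rg_1^\alpha$ with $|v|\le m$ there is $n\ge1$}\\
\text{with $|nv|\le\rho_m$ and $nv\notin\mathbb Rg_1^\alpha+B(r_{m-1})$.}
\end{array}
\end{equation}
These are finitely many conditions, each satisfiable because $\operatorname{dist}(nv,\mathbb Rg_1^\alpha)\to\infty$; they serve only to prove freeness. Then let $W_m\ge1$ be an integer with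
\begin{equation}\label{eq:W}
W_m\ge\rho_m+r_{m-1}+\max_{\alpha,\alpha'\in I_{m-1}}|o_\alpha-o_{\alpha'}| .
\end{equation}
Both choices depend only on the tree and on $\Phi_1,\dots,\Phi_{m-1}$.

\subsection*{Phases} The set $\Psi_m(\Omega_m)$ is invariant only under $M_m\mathbb Z^2$, so a shift-invariant set must allow the level-$m$ grid to sit at any position modulo $M_m$. We keep track of these positions. Let $G=\varprojlim\mathbb Z^2/M_m\mathbb Z^2$ be the compact metrizable abelian group of sequences $\gamma=(\gamma_m)_{m\ge0}$ with $\gamma_m\in\mathbb Z^2/M_m\mathbb Z^2$ and $\gamma_{m+1}\equiv\gamma_m\pmod{M_m}$. The group $\mathbb Z^2$ maps to $G$ by reduction, with dense image, and acts on $G$ by translation. Let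
\[
Y=\{(x,\gamma)\in\Omega_0\times G:\ x\in S^{\gamma_m}\Psi_m(\Omega_m)\text{ for all }m\},\qquad T^v(x,\gamma)=(S^vx,\gamma+v).
\]
By \eqref{eq:equi} the set $S^{\gamma_m}\Psi_m(\Omega_m)$ does not depend on the integer representative of $\gamma_m$. The set $Y$ is $T$-invariant. It is closed, because the $m$th condition defines a finite union of products of a compact set with a clopen set. It is nonempty, because the nonempty compact sets $\Psi_m(\Omega_m)$ decrease and $(x,0)\in Y$ for $x$ in their intersection.

By Zorn's lemma $Y$ contains a \emph{minimal set} $\widehat X$, that is, a nonempty closed invariant set with no proper subset of this kind; equivalently, every orbit in $\widehat X$ is dense in $\widehat X$. Two minimal sets that meet are equal, as their intersection is closed and invariant. Let $X\subset\Omega_0$ be the projection of $\widehat X$. It is a subshift, and it is minimal because the projection maps dense orbits to dense orbits. We call $\gamma$ a \emph{phase} of $x\in X$ if $(x,\gamma)\in\widehat X$.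

\section{Lines outside $\mathcal C$ are expansive}\label{sec:upper}

We would like to repeat the argument of Example~\ref{ex:omega} at a level $m$ whose cones avoid the given line. This requires that the two points be images under the same map $S^{\gamma_m}\Psi_m$. Rather than show that the phase can be read off from a configuration, we use minimality of $\widehat X$.

\begin{lemma}\label{lem:phase}
If $x,y\in X$ agree on an open half-plane $H$, then they have a common phase.
\end{lemma}

\begin{proof}
Let $(x,\gamma),(y,\gamma')\in\widehat X$ and $\delta=\gamma'-\gamma$. Choose $v_n\in\mathbb Z^2$ with $v_n+B(n)\subset H$. Along a subsequence $T^{v_n}(x,\gamma)\to(\bar x,\bar\gamma)\in\widehat X$. Since $S^{v_n}x$ and $S^{v_n}y$ agree on $B(n)$, we also have $T^{v_n}(y,\gamma')\to(\bar x,\bar\gamma+\delta)\in\widehat X$. The homeomorphism $R_\delta(x',\gamma'')=(x',\gamma''+\delta)$ of $\Omega_0\times G$ commutes with $T$, so $R_\delta\widehat X$ is a minimal set. It contains $R_\delta(\bar x,\bar\gamma)=(\bar x,\bar\gamma+\delta)\in\widehat X$, hence $R_\delta\widehat X=\widehat X$, and $(y,\gamma)=R_\delta^{-1}(y,\gamma')\in\widehat X$.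
\end{proof}

\begin{proposition}\label{prop:upper}
$N(X)\subset\mathcal C$.
\end{proposition}

\begin{proof}
Let $L\notin\mathcal C$ and suppose that $L$ is nonexpansive. By Proposition~\ref{prop:diff}(a) there are $x\ne y$ in $X$ and a unit functional $\ell$ for $L$ such that $x,y$ agree on $\{\ell>0\}$, and by Lemma~\ref{lem:phase} they have a common phase $\gamma$. Since $\mathcal C$ is closed, $L$ has angular distance greater than $2^{-m}$ from $\mathcal C$ for some $m\ge1$. For $\alpha\in I_m$, by (T1) the cone $J(g^\alpha)$ contains a ray of a line of $\mathcal C$ and has width at most $2^{-m}$, so $L\cap J(g^\alpha)=\{0\}$.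

Let $s\in\mathbb Z^2$ represent $\gamma_m$, and write $x=S^s\Psi_m(\eta)$, $y=S^s\Psi_m(\eta')$. Then $\eta^\alpha\ne\eta'^\alpha$ for some $\alpha\in I_m$. Let $(z_n,i_n)_{n\in\mathbb Z}$ be the path of Lemma~\ref{lem:prop} for this pair. By Lemma~\ref{lem:wires}, $x$ and $y$ differ at the sites $P_\alpha(z_n)-s=o_\alpha-s+M_mz_n$, on which $\ell$ is unbounded above. This contradicts agreement on $\{\ell>0\}$.
\end{proof}

A changed bit on a wire may change the outcome of a gate and so spread to many other wires. The argument is insensitive to this, since it needs only one bi-infinite chain of differences.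

\section{Lines in $\mathcal C$ are nonexpansive}\label{sec:lower}

Fix $L\in\mathcal C$. By (T2) there is a branch $\alpha_0,\alpha_1,\dots$ of the tree, with $\alpha_{m+1}$ a child of $\alpha_m\in I_m$, such that $L\in\mathcal C_{\alpha_m}$ for all $m$. Let $J_k=J(g^{\alpha_k})$, and for $m\ge1$ let
\[
\bar g_m=g_1^{\alpha_{m-1}},\qquad u_m=u_{\alpha_m},\qquad p_m=P_{\alpha_{m-1}}(u_m).
\]
We need two points of $X$ whose difference set follows $L$, and here the spreading of differences must be prevented. In the window around $u_m$ the level-$(m-1)$ configuration looks like the configuration $y$ or $0$ of Example~\ref{ex:omega}, according to one bit of level $m$. At level $0$ the straight signal becomes the bi-infinite path $\Lambda_m$ obtained by concatenating the wires $\Gamma_{\alpha_{m-1}}(u_m+k\bar g_m,1)$, $k\in\mathbb Z$; this is a path by (W1). Let $Q_m$ be the set of tails of edges of $\Lambda_m-p_m$.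

\begin{lemma}\label{lem:Q}
For $m\ge1$ we have $0\in Q_m$ and $Q_m\subset\mathbb R\bar g_m+B(r_{m-1})$. For $0\le k<m$ we have $Q_m\subset(J_k\cup-J_k)+B(r_k)$.
\end{lemma}

\begin{proof}
The wire $\Gamma_{\alpha_{m-1}}(u_m+j\bar g_m,1)-p_m$ starts at $jM_{m-1}\bar g_m$, and its tails are within $r_{m-1}$ of that point; this gives the first two claims. By (W2), $\Lambda_m-p_m$ is a concatenation of translated wires of $\alpha_k$-edges, one of which starts at $0$. By (W1), consecutive starting points differ by vectors $M_kg_i^{\alpha_k}\in J_k$, so the starting points after $0$ lie in $J_k$ and those before $0$ lie in $-J_k$. Every tail is within $r_k$ of the starting point of its piece.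
\end{proof}

\begin{lemma}\label{lem:pattern}
For $m\ge1$ there are points $x^m,y^m\in X$ with $D(x^m,y^m)\cap B(\rho_m)=Q_m\cap B(\rho_m)$.
\end{lemma}

\begin{proof}
Let $\alpha=\alpha_{m-1}$. For $c\in\{0,1\}$ let $\omega^c$ be the assignment of bits to level-$0$ edges that gives the value $c$ to the edges of $\Lambda_m$, the value $0$ to the other edges on level-$(m-1)$ wires, and to the remaining edges the values that they have in all points of $\Psi_{m-1}(\Omega_{m-1})$, by (W5). We view $\omega^c$ as an element of $\mathcal A^{\mathbb Z^2}$; then $D(\omega^0,\omega^1)=p_m+Q_m$.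

\emph{Claim: for $\eta\in\Omega_m$ and $c=\eta^{\alpha_m}(0,1)$, the configurations $\Psi_m(\eta)$ and $\omega^c$ agree on $p_m+B(\rho_m)$.} Let $\zeta=\Phi_m(\eta)$, so that $\Psi_m(\eta)=\Psi_{m-1}(\zeta)$, and let $e$ be a level-$0$ edge with tail in $p_m+B(\rho_m)$. If $e$ lies on no level-$(m-1)$ wire, there is nothing to prove. Let $e\in\Gamma_{\alpha'}(w,i)$ with $\alpha'\in I_{m-1}$; this wire is unique by (W3), and $\Psi_m(\eta)(e)=\zeta^{\alpha'}(w,i)$ by (W5). We have $|P_{\alpha'}(w)-p_m|\le\rho_m+r_{m-1}$ and $P_{\alpha'}(w)-p_m=o_{\alpha'}-o_\alpha+M_{m-1}(w-u_m)$, so $|w-u_m|\le M_{m-1}|w-u_m|\le W_m$ by \eqref{eq:W}. Apply (S4) with $h=w-u_m$. If $\alpha'=\alpha$, $i=1$ and $h\in\mathbb Z\bar g_m$, then $e\in\Lambda_m$ and $(w,1)\in\pi_{\alpha_m,1}$, so the value is $\eta^{\alpha_m}(0,1)=c$ by (S2). Otherwise $e\notin\Lambda_m$ and the value is $0$. This proves the claim.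

Now let $x\in X$ be arbitrary, with phase $\gamma$, and let $s\in\mathbb Z^2$ represent $\gamma_{m+1}$. Then $x=S^s\Psi_{m+1}(\eta')=S^s\Psi_m(\eta)$ for some $\eta'\in\Omega_{m+1}$ and $\eta=\Phi_{m+1}(\eta')$. By (S3) for $\Phi_{m+1}$ there are $z_0,z_1\in\mathbb Z^2$ with $\eta^{\alpha_m}(z_c,1)=c$. By \eqref{eq:equi},
\[
S^{\,p_m+M_mz_c-s}x=S^{p_m}\Psi_m(S^{z_c}\eta),\qquad (S^{z_c}\eta)^{\alpha_m}(0,1)=c ,
\]
so by the claim this point of $X$ agrees with $S^{p_m}\omega^c$ on $B(\rho_m)$. Take it as $x^m$ for $c=0$ and as $y^m$ for $c=1$.
\end{proof}

The proof shows that both patterns occur in every point of the projection of $Y$. This is why it does not matter which minimal set $\widehat X$ was chosen.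

\begin{proposition}\label{prop:lower}
$\mathcal C\subset N(X)$, and $X$ is infinite.
\end{proposition}

\begin{proof}
Let $(x,y)$ be the limit of $(x^m,y^m)$ along a subsequence, and $D=D(x,y)$. Since $0\in Q_m$ for all $m$, we have $0\in D$, so $x\ne y$. Let $v\in D$. For large $m$ in the subsequence, $x^m_v\ne y^m_v$ and $|v|\le m\le\rho_m$, so $v\in Q_m$. By Lemma~\ref{lem:Q}, $D\subset(J_k\cup-J_k)+B(r_k)$ for every $k$.

Let $\ell$ be a unit functional for $L$, let $k\ge1$ and $v\in D$, and write $v=j+b$ with $j\in J_k\cup-J_k$ and $|b|\le r_k$, so that $\|b\|\le\sqrt2\,r_k$. By (T1), $J_k$ contains a ray of $L$ and has width at most $2^{-k}$, so $|\ell(j)|\le\sin(2^{-k})\|j\|\le2^{-k}\|j\|$. Therefore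
\[
|\ell(v)|\le2^{-k}\big(\|v\|+\sqrt2\,r_k\big)+\sqrt2\,r_k\le2^{-k}\|v\|+2\sqrt2\,r_k .
\]
Given $\delta>0$, choose $k$ with $2^{-k}\le\delta/2$; then $\ell(v)\le\delta\|v\|$ for all $v\in D$ with $\|v\|\ge4\sqrt2\,r_k/\delta$. By Proposition~\ref{prop:diff}(b), $L\in N(X)$. Since $\mathcal C\ne\emptyset$, the subshift $X$ has a nonexpansive line, so it is infinite by Example~\ref{ex:basic}(ii).
\end{proof}

The same pairs rule out periods: a period $v$ of $X$ would propagate the difference at $0$ along $\mathbb Zv$, out of the neighborhood of $\mathbb R\bar g_m$ to which it is confined.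

\begin{proposition}\label{prop:free}
The shift action on $X$ is free.
\end{proposition}

\begin{proof}
Suppose that $S^v$ fixes a point of $X$, with $v\ne0$. The set of fixed points of $S^v$ is closed and invariant, so by minimality $S^v$ is the identity on $X$. Take any $L\in\mathcal C$, with the objects above. A ray of $L$ lies in the interior of $\operatorname{cone}(g_1^{\alpha_{m-1}},g_2^{\alpha_{m-1}})$, which contains neither $\bar g_m$ nor $-\bar g_m$; so $\mathbb R\bar g_m\ne L$. On the other hand $\mathbb R\bar g_m\to L$ by (T1). Hence $\mathbb R\bar g_m\neq\mathbb Rv$ for all $m$ if $\mathbb Rv=L$, and for all large $m$ if $\mathbb Rv\ne L$. Take $m\ge|v|$ with $v\notin\mathbb R\bar g_m$, and take $n$ as in \eqref{eq:rho} for $\alpha_{m-1}$ and $v$. Then $x^m_{nv}=x^m_0\ne y^m_0=y^m_{nv}$ and $|nv|\le\rho_m$, so $nv\in Q_m\subset\mathbb R\bar g_m+B(r_{m-1})$ by Lemmas~\ref{lem:pattern} and~\ref{lem:Q}. This contradicts the choice of $n$.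
\end{proof}

\section{Invariant measures and entropy}\label{sec:measures}

\subsection*{Existence and support} By the Krylov--Bogoliubov argument, any weak-$*$ limit point of the averages $n^{-2}\sum_{v\in[0,n)^2}\delta_{S^vx}$ is an invariant Borel probability measure on $X$. The invariant measures thus form a nonempty compact convex set, which has an extreme point, and the extreme points are the ergodic measures. The support of an invariant measure is nonempty, closed and invariant, so it equals $X$ by minimality. Together with Propositions~\ref{prop:upper} and~\ref{prop:lower} this proves the first two assertions of Theorem~\ref{thm:main}, and with them both parts of the question. Freeness is Proposition~\ref{prop:free}. The three remaining properties come from one fact: the phase determines all but a vanishing fraction of a configuration.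

\subsection*{Sparsity of wires} The \emph{density} of an $M\mathbb Z^2$-periodic subset of $\mathbb Z^2$ is the number of its classes modulo $M$ divided by $M^2$. Let $U_m$ be the set of tails of edges of level-$m$ wires, which is $M_m\mathbb Z^2$-periodic by (W4), and let $\theta_m=\Psi_m(0)$, which is $M_m\mathbb Z^2$-periodic by \eqref{eq:equi}.

\begin{lemma}\label{lem:sparse}
The density of $U_m$ is at most $\delta_m=4|I_0|\,2^{-m}$. If $(x,\gamma)\in\widehat X$ and $v\in\mathbb Z^2$, then
\begin{equation}\label{eq:det}
v+\gamma_m\notin U_m\quad\Longrightarrow\quad x_v=(\theta_m)_{v+\gamma_m}.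
\end{equation}
\end{lemma}

\begin{proof}
Let $\lambda(\alpha,j)$ be the length of $\Gamma_\alpha(z,j)$, which does not depend on $z$, and let $\nu_m=\sum_{\alpha\in I_m}\sum_{j=1}^4\lambda(\alpha,j)$. By (W4) every level-$m$ wire is congruent modulo $M_m$ to some $\Gamma_\alpha(0,j)$, so $U_m$ has at most $\nu_m$ classes modulo $M_m$. The number $\nu_{m+1}$ is the sum of $\lambda(\alpha,j)$ over all edges of all routes $\pi_{\beta,i}$, $\beta\in I_{m+1}$, where $\alpha$ and $j$ are the component and type of the edge. By (S1) these edges are pairwise incongruent modulo $N_{m+1}$, so by (S5) at most $N_{m+1}^2/2$ of them have given $\alpha$ and $j$. Hence $\nu_{m+1}\le\frac12N_{m+1}^2\nu_m$, and $\nu_m/M_m^2\le2^{-m}\nu_0=\delta_m$. For \eqref{eq:det} write $x=S^s\Psi_m(\eta)$, where $s$ represents $\gamma_m$. If $v+s\notin U_m$, no edge with tail $v+s$ lies on a level-$m$ wire, so $x_v=\Psi_m(\eta)_{v+s}=\Psi_m(0)_{v+s}$ by (W5).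
\end{proof}

\subsection*{Unique ergodicity} A system is \emph{uniquely ergodic} if it has exactly one invariant Borel probability measure. Let $R\ge0$ be an integer, $\omega$ a pattern on $B(R)\cap\mathbb Z^2$, and $[\omega]\subset\mathcal A^{\mathbb Z^2}$ its cylinder set. For $x\in\mathcal A^{\mathbb Z^2}$ let
\[
a_m(x)=M_m^{-2}\,\#\{v\in[0,M_m)^2\cap\mathbb Z^2:\ S^vx\in[\omega]\}.
\]
Let $(x,\gamma)\in\widehat X$ and let $s$ represent $\gamma_m$. As $v$ runs through $[0,M_m)^2$, the vector $v+s$ runs through a system of residues modulo $M_m$, so $a_m(S^s\theta_m)=a_m(\theta_m)$. If $v+s+B(R)$ misses $U_m$, then $S^vx$ and $S^{v+s}\theta_m$ agree on $B(R)$ by \eqref{eq:det}, and this fails for at most $(2R+1)^2\delta_mM_m^2$ values of $v$. Hence $|a_m(x)-a_m(\theta_m)|\le(2R+1)^2\delta_m$ for all $x\in X$. For an invariant measure $\mu$ on $X$ we have $\int a_m\,d\mu=\mu([\omega])$, so $|\mu([\omega])-a_m(\theta_m)|\le(2R+1)^2\delta_m$ for all $m$. Thus $\mu([\omega])=\lim_ma_m(\theta_m)$ does not depend on $\mu$. Such cylinder sets determine a measure, so $X$ has a unique invariant measure $\mu$.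

\subsection*{Discrete spectrum} The system $(X,\mu)$ has \emph{discrete spectrum} if $L^2(\mu)$ is the closed span of the common eigenfunctions of the unitary operators $h\mapsto h\circ S^v$, $v\in\mathbb Z^2$. Let $\kappa$ be the Haar measure on $G$, whose image in $\mathbb Z^2/M_m\mathbb Z^2$ is uniform. The translation action of $\mathbb Z^2$ on $(G,\kappa)$ has discrete spectrum: functions that depend only on $\gamma_m$, for some $m$, are dense in $L^2(\kappa)$, and they are linear combinations of characters $\chi$ of $\mathbb Z^2/M_m\mathbb Z^2$, which satisfy $\chi(\gamma_m+v)=\chi(v)\chi(\gamma_m)$. We show that $(X,\mu)$ is a factor of $(G,\kappa)$.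

Let $G_0$ be the set of $\gamma\in G$ such that for every $v\in\mathbb Z^2$ there is $m$ with $v+\gamma_m\notin U_m$. It is a $\mathbb Z^2$-invariant Borel set. For fixed $v$ and $m$ the set $\{\gamma:v+\gamma_m\in U_m\}$ has measure at most $\delta_m$, so the intersection over $m$ is null, and $\kappa(G_0)=1$. The projection of $\widehat X$ to $G$ is nonempty, closed and invariant under the dense image of $\mathbb Z^2$, so it is onto. For $\gamma\in G_0$, a point $x$ with phase $\gamma$ is unique by \eqref{eq:det}; call it $\psi(\gamma)$. The map $\psi:G_0\to X$ is Borel, since $\psi(\gamma)_v=(\theta_m)_{v+\gamma_m}$ for the least $m$ with $v+\gamma_m\notin U_m$, and $\psi(\gamma+w)=S^w\psi(\gamma)$ by $T$-invariance of $\widehat X$. So $\psi_*\kappa$ is invariant and equals $\mu$. The map $h\mapsto h\circ\psi$ embeds $L^2(\mu)$ isometrically and equivariantly as a closed subspace $H\subset L^2(\kappa)$ that is invariant under the group of unitary operators induced by translations. The orthogonal projection onto $H$ commutes with these operators, so it sends each character to an eigenfunction or to $0$, and the images span a dense subspace of $H$. Hence $(X,\mu)$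 has discrete spectrum.

\subsection*{Zero entropy} The \emph{topological entropy} of a $\mathbb Z^2$-subshift is $h=\lim_{n\to\infty}n^{-2}\log p(n)$, where $p(n)$ is the number of patterns on $[0,n)^2\cap\mathbb Z^2$ that occur in $X$. Let $n$ be a multiple of $M_m$. By \eqref{eq:det}, the restriction of $x\in X$ to $[0,n)^2$ is determined by $\gamma_m$, for a phase $\gamma$ of $x$, and by the symbols at the at most $\delta_mn^2$ sites $v\in[0,n)^2$ with $v+\gamma_m\in U_m$. So $p(n)\le M_m^2|\mathcal A|^{\delta_mn^2}$, and $h\le\delta_m\log|\mathcal A|$ for every $m$. Therefore $h=0$, and the proof of Theorem~\ref{thm:main} is complete.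

\begin{thebibliography}{9}
\bibitem{CFK} Van Cyr, John Franks, Bryna Kra, \emph{The spacetime of a shift endomorphism}, arXiv:1610.07923 (2016).
\end{thebibliography}
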